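\title{Left-right transversals that generate the group}

\begin{abstract}
Let $H$ be a subgroup of finite index $m$ in a finitely generated group $G$. We prove that $H$ has a left-right transversal generating $G$ if and only if $\operatorname{rank}(G)\le m$. More strongly, every generating $n$-tuple of $G$ can be carried by Nielsen moves into a left-right transversal of $H$ when $n\le m$, and onto a left-right transversal together with $n-m$ elements of $H$ when $n\ge m$. The proof takes place in the permutation action of $G$ on $G/H$. It combines a counting bound for an invariant directed graph with an exchange of two generators.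
\end{abstract}

\section{The question and the results}

Let $G$ be a group and let $H\le G$ be a subgroup of finite index $m=[G:H]$. A \emph{left transversal} of $H$ in $G$ is a set containing exactly one element of each left coset $gH$, and a \emph{right transversal} is a set containing exactly one element of each right coset $Hg$. A \emph{left-right transversal} is a set that is both. For $G$ finitely generated, $\operatorname{rank}(G)$ denotes the smallest size of a generating set of $G$.

A transversal has $m$ elements, so it can generate $G$ only if $\operatorname{rank}(G)\le m$. Three facts are known for finitely generated $G$ and $H$ of finite index. A left-right transversal always exists. A left transversal generating $G$ exists if and only if $\operatorname{rank}(G)\le m$, and likewise on the right. A left-right transversal generating $G$ exists whenever $\operatorname{rank}(G)\le 3$ and $\operatorname{rank}(G)\le m$. The question, posed in \cite{CCDP}, is whether the restriction on the rank can be dropped: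

\begin{quote}
If $G$ is finitely generated and $\operatorname{rank}(G)\le [G:H]<\infty$, is there always a left-right transversal of $H$ that generates $G$?
\end{quote}

When $H$ is normal, left and right cosets coincide and the one-sided statement gives the answer yes. This, together with the case of rank at most $3$, suggests that the answer is yes in general. For $H$ not normal, however, being two-sided and generating $G$ are independent demands on a transversal, already in the smallest case.

\begin{example}\label{ex:S3}
Let $G=S_3$ and $H=\{1,(12)\}$, with permutations composed from right to left. The left cosets are $H$, $\{(13),(123)\}$, $\{(23),(132)\}$, and the right cosets are $H$, $\{(13),(132)\}$, $\{(23),(123)\}$. The set $\{1,(13),(132)\}$ is a left transversal that generates $G$, but it is not a right transversal. A left-right transversal containing $(13)$ cannot contain $(132)$, and one containing $(123)$ cannot contain $(23)$. So the left-right transversals are $\{h,(13),(23)\}$ and $\{h,(123),(132)\}$ with $h\in H$. Three of these four sets generate $G$; the fourth is the subgroup $A_3$.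
\end{example}

Call a subset of $G$ \emph{bi-independent} if distinct elements of it lie in distinct left cosets and in distinct right cosets of $H$. Call a tuple bi-independent if the same holds for entries in distinct positions. A bi-independent set of size $m$ is a left-right transversal, and we shall see (Lemma~\ref{lem:extend}) that every bi-independent set extends to one. The question therefore asks for a bi-independent generating set. To find one, we start from a generating tuple and change it by moves that keep both its length and the subgroup it generates.

Two $n$-tuples of elements of $G$ are \emph{Nielsen equivalent} if one is obtained from the other by a finite sequence of the following \emph{Nielsen moves}: permuting the entries, inverting an entry, and multiplying an entry on the left or on the right by another entry or its inverse. Each move is undone by a move, and none changes the subgroup generated by the entries. Multiplying one entry repeatedly by the others gives the form in which we use the moves: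

\medskip
\noindent\textbf{(N)}\quad \emph{An entry $z$ of a tuple may be replaced by $uzu'$, where $u$ and $u'$ are any elements of the subgroup generated by the entries in the other positions.}
\medskip

\begin{theorem}\label{thm:main}
Let $G$ be generated by $(z_1,\dots,z_n)$, and let $H\le G$ have finite index $m$.
\begin{enumerate}
\item If $n\le m$, the tuple is Nielsen equivalent to a bi-independent tuple $(t_1,\dots,t_n)$, and $\{t_1,\dots,t_n\}$ extends to a left-right transversal of $H$ in $G$.
\item If $n\ge m$, the tuple is Nielsen equivalent to a tuple $(t_1,\dots,t_m,h_1,\dots,h_{n-m})$, where $\{t_1,\dots,t_m\}$ is a left-right transversal of $H$ in $G$ and all $h_i$ lie in $H$.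
\end{enumerate}
\end{theorem}

\begin{corollary}\label{cor:answer}
Let $G$ be finitely generated and let $H\le G$ have finite index. A left-right transversal of $H$ generating $G$ exists if and only if $\operatorname{rank}(G)\le[G:H]$. In that case there is one that contains a generating set of $G$ of size $\operatorname{rank}(G)$.
\end{corollary}

\begin{proof}
Necessity was noted above. For the converse, apply Theorem~\ref{thm:main}(1) to a generating tuple of length $n=\operatorname{rank}(G)$.
\end{proof}

\begin{corollary}\label{cor:free}
Let $H$ have finite index $m$ in the free group $F_n$ of rank $n$. If $n\le m$, some basis of $F_n$ is contained in a left-right transversal of $H$. If $n\ge m$, some basis of $F_n$ consists of a left-right transversal of $H$ together with $n-m$ elements of $H$.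
\end{corollary}

\begin{proof}
A Nielsen move applied to a basis defines an endomorphism of $F_n$, and the inverse move defines its inverse. So a tuple Nielsen equivalent to a basis is a basis. Apply Theorem~\ref{thm:main} to any basis.
\end{proof}

From now on $G$, $H$, $m$ and the generating tuple $(z_1,\dots,z_n)$ are as in Theorem~\ref{thm:main}.

\section{Cosets as points}\label{sec:points}

We record the left coset and the right coset of an element as two points of one set. Let $G$ act on $\Omega=G/H$ by left multiplication and let $o=H\in\Omega$. The action is transitive, $|\Omega|=m$, and $H$ is the stabilizer of $o$. For $g\in G$ put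
\[
\lambda(g)=go,\qquad \rho(g)=g^{-1}o .
\]
Then $gH=g'H$ if and only if $\lambda(g)=\lambda(g')$. Since inversion turns $Hg$ into $g^{-1}H$, also $Hg=Hg'$ if and only if $\rho(g)=\rho(g')$. So a set is bi-independent exactly when $\lambda$ and $\rho$ are both injective on it. We call $(\lambda(g),\rho(g))$ the \emph{type} of $g$. An element of type $(p,q)$ maps $q\mapsto o\mapsto p$; the elements of $H$ are those of type $(o,o)$, and for $g\notin H$ both $\lambda(g)$ and $\rho(g)$ differ from $o$. Letting $G$ act on $\Omega\times\Omega$ coordinatewise, we have
\begin{equation}\label{eq:type}
g\text{ has type }(p,q)\iff g\,(q,o)=(o,p).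
\end{equation}
This turns two conditions on points into one condition on pairs, and it is the reason why orbits on pairs govern the proof. A first consequence: if $h\in H$ and $g$ has type $(p,q)$, then $hg(q,o)=h(o,p)=(o,hp)$, so
\begin{equation}\label{eq:Hleft}
h\in H,\ g\text{ of type }(p,q)\ \Longrightarrow\ hg\text{ has type }(hp,q).
\end{equation}

We regard a subset $E\subseteq\Omega\times\Omega$ as a directed graph on $\Omega$ and write $E(\omega)=\{\gamma:(\omega,\gamma)\in E\}$ for the set of out-neighbors of $\omega$. If $E$ is invariant under a subgroup $K\le G$, then $E(w\omega)=wE(\omega)$ for $w\in K$, and the same holds for in-neighbors.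

\begin{lemma}\label{lem:degree}
Let $K\le G$ be transitive on $\Omega$ and let $E\subseteq\Omega\times\Omega$ be $K$-invariant. Then every point has out-degree and in-degree $|E|/m$.
\end{lemma}

\begin{proof}
By transitivity all points have the same out-degree $d^+$ and the same in-degree $d^-$. Counting $E$ by first and by second coordinates gives $md^+=|E|=md^-$.
\end{proof}

The next lemma is the basic tool. An unused left coset can always be paired with an unused right coset by a group element, and the element can be taken from any transitive subgroup containing the elements already chosen.

\begin{lemma}[Linking lemma]\label{lem:link}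
Let $K\le G$ be transitive on $\Omega$, let $Y\subseteq K$ be bi-independent, and let $p\in\Omega\setminus\lambda(Y)$. Then there are $q\in\Omega\setminus\rho(Y)$ and $g\in K$ of type $(p,q)$. If $p\ne o$, then $q\ne o$.
\end{lemma}

\begin{proof}
Let $\mathcal O$ be the $K$-orbit of $(o,p)$. Let $\Gamma$ and $\Gamma^*$ be the sets of out-neighbors and in-neighbors of $o$ in $\mathcal O$; by Lemma~\ref{lem:degree}, $|\Gamma|=|\Gamma^*|$. For $y\in K$, \eqref{eq:type} gives $y(\rho(y),o)=(o,\lambda(y))$, so $\rho(y)\in\Gamma^*$ if and only if $\lambda(y)\in\Gamma$. Let $Y_0=\{y\in Y:\lambda(y)\in\Gamma\}$. The map $\lambda$ is injective on $Y_0$ with values in $\Gamma\setminus\{p\}$, and $p\in\Gamma$, so $|Y_0|<|\Gamma|=|\Gamma^*|$. Since $\rho(Y)\cap\Gamma^*=\rho(Y_0)$, there is a point $q\in\Gamma^*\setminus\rho(Y)$. Then $(q,o)\in\mathcal O$, so some $g\in K$ satisfies $g(q,o)=(o,p)$, and $g$ has type $(p,q)$. If $p\ne o$, then $g\notin H$ and $q\ne o$.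
\end{proof}

For $K=G$, the points of $\Gamma$ and $\Gamma^*$ correspond to the left and the right cosets contained in one double coset $HgH$, and the proof rests on the fact that these are equal in number.

\begin{lemma}\label{lem:extend}
Every bi-independent subset $T\subseteq G$ extends to a left-right transversal of $H$.
\end{lemma}

\begin{proof}
If $|T|<m$, choose $p\notin\lambda(T)$. Lemma~\ref{lem:link} with $K=G$ gives $g$ of type $(p,q)$ with $q\notin\rho(T)$, and $T\cup\{g\}$ is bi-independent. Repeat until $|T|=m$; then $\lambda$ and $\rho$ map $T$ bijectively onto $\Omega$.
\end{proof}

\begin{remark}\label{rem:infinite}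
The equality $|\Gamma|=|\Gamma^*|$ needs finite index. Let $G$ be generated by the maps $s\colon x\mapsto x+1$ and $d\colon x\mapsto 2x$ of $\mathbb Q$, and let $H=\langle s\rangle$. The right coset $Hd=\{x\mapsto 2x+i: i\in\mathbb Z\}$ is the union of the two left cosets $dH$ ($i$ even) and $sdH$ ($i$ odd). Every left transversal contains two elements of $Hd$, so no left-right transversal exists.
\end{remark}

\section{Configurations and holes}\label{sec:conf}

Two entries of a tuple that share a coset can be divided, which moves one of them into $H$. So all coincidences can be collected in the single coset $H$, and the task is to move entries out of $H$ again, into unused cosets.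

\begin{definition}
A \emph{configuration of level $k$} is a tuple $(x_1,\dots,x_k;a_1,\dots,a_l)$ with $k+l=n$, Nielsen equivalent to $(z_1,\dots,z_n)$, such that $(x_1,\dots,x_k)$ is bi-independent, no $x_i$ lies in $H$, and every $a_i$ lies in $H$. We write $X=\{x_1,\dots,x_k\}$ and $Q=\langle X\rangle$. The points of
\[
U_L=\Omega\setminus(\{o\}\cup\lambda(X)),\qquad U_R=\Omega\setminus(\{o\}\cup\rho(X))
\]
are the \emph{left holes} and the \emph{right holes} of the configuration.
\end{definition}

Configurations exist. Suppose two entries $x,y\notin H$ in different positions satisfy $xH=yH$; then replace $y$ by $x^{-1}y\in H$. If $Hx=Hy$, replace $y$ by $yx^{-1}\in H$. Each replacement lowers the number of entries outside $H$, so the process stops, and after a permutation of the entries we have a configuration.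

Since $\lambda(X)$ and $\rho(X)$ are $k$-element subsets of $\Omega\setminus\{o\}$, we have $k\le m-1$ and $|U_L|=|U_R|=m-1-k$. A configuration is \emph{maximal} if its level is the largest among all configurations. By (N), an entry in $H$ can be used to fill a left hole and a right hole at once:

\medskip
\noindent\textbf{(F)}\quad \emph{If $u,u'\in Q$ and $ua_iu'$ has type $(p,q)$ with $p\in U_L$ and $q\in U_R$, then replacing $a_i$ by $ua_iu'$ gives a configuration of level $k+1$. In a maximal configuration no such $u,u',i$ exist.}
\medskip

The theorem reduces to the statement that a maximal configuration runs out of holes or almost runs out of entries in $H$.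

\begin{proposition}\label{prop:key}
In a maximal configuration, $k=m-1$ or $l\le 1$.
\end{proposition}

\begin{proof}[Proof of Theorem~\ref{thm:main} from Proposition~\ref{prop:key}]
Take a maximal configuration. If $l=0$, then $n=k\le m-1$ and the tuple is bi-independent. If $l=1$, then $n=k+1\le m$, and the tuple is bi-independent because $a_1$ has type $(o,o)$ and $o\notin\lambda(X)\cup\rho(X)$; for $n=m$ its entries form a left-right transversal. If $l\ge2$, then $k=m-1$ by the proposition, so $n>m$; the set $X\cup\{a_1\}$ is bi-independent of size $m$, and $a_2,\dots,a_l\in H$. Thus $n\le m$ forces $l\le 1$, which with Lemma~\ref{lem:extend} gives (1). If $n=m$ then $l=1$, and if $n>m$ then $l\ge 2$, which gives (2).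
\end{proof}

One entry in $H$ is harmless because it represents the coset $H$ itself; this is why the proposition may allow $l=1$. The rest of the paper proves Proposition~\ref{prop:key}. To use (F) we need many elements $u,u'$ in $Q$, and the first step shows that $Q$ is large in the sense required by the linking lemma.

\begin{lemma}\label{lem:Qtrans}
In a maximal configuration, $Q$ is transitive on $\Omega$.
\end{lemma}

\begin{proof}
Suppose $\Omega_1=Qo\ne\Omega$. The points $o$, $xo$ and $x^{-1}o$ for $x\in X$ lie in $\Omega_1$, so every point outside $\Omega_1$ is both a left and a right hole. The group $G=\langle Q,a_1,\dots,a_l\rangle$ is transitive and $Q$ preserves $\Omega_1$, so $a\Omega_1\ne\Omega_1$ for some $a=a_i$. The sets $a\Omega_1$, $a^{-1}\Omega_1$ and $\Omega_1$ are finite of the same size, so neither $a\Omega_1$ nor $a^{-1}\Omega_1$ is contained in $\Omega_1$. Choose $\alpha,\beta\in\Omega_1$ with $a\beta\notin\Omega_1$ and $a^{-1}\alpha\notin\Omega_1$, and choose $u,u'\in Q$ with $u^{-1}o=\alpha$ and $u'o=\beta$. For $g=uau'$ we have $\lambda(g)=ua\beta$ and $\rho(g)=u'^{-1}a^{-1}\alpha$. Both lie outside $\Omega_1$, because $Q$ preserves $\Omega\setminus\Omega_1$. This contradicts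 (F).
\end{proof}

\begin{remark}\label{rem:onesided}
For left transversals the argument ends here. Define configurations using $\lambda$ alone, and suppose there are a left hole $p$ and an entry $a_1\in H$. If $Q$ is intransitive, the element $g$ above raises the level. If $Q$ is transitive, take $u\in Q$ with $uo=p$ and replace $a_1$ by $ua_1$, which has $\lambda(ua_1)=p$. In the two-sided problem this last step breaks down: $\rho(ua_1)=a_1^{-1}u^{-1}o$ may already be taken by an element of $X$.
\end{remark}

\section{An example: moving a hole}\label{sec:example}

The move (F) can be unavailable although $Q$ is transitive, and the level can still be raised. The following case shows both the obstruction and the remedy.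

Let $\Omega=\mathbb Z/4$, $G=\operatorname{Sym}(\Omega)$, $o=0$, and let $H$ be the stabilizer of $0$, so that $m=4$. Let $y\colon i\mapsto i+1$ and $a=(1\,2)$. The conjugates of $a$ by powers of $y$ include $(0\,1),(1\,2),(2\,3)$, so $y$ and $a$ generate $G$. Consider the configuration $(y,y^{-1};a)$ of level $2$. Further entries in $H$ would be carried along unchanged, so we omit them. The types of $y$ and $y^{-1}$ are $(1,3)$ and $(3,1)$, so $U_L=U_R=\{2\}$, and $Q=\langle y\rangle$ is transitive.

The element $y^2\in Q$ has type $(2,2)$, as the linking lemma promises, but putting it in place of $a$ destroys generation. The move (F) asks for $uau'$ of type $(2,2)$ with $u,u'\in Q$. Such an element exchanges $0$ and $2$, so it preserves the partition $\{0,2\},\{1,3\}$. The group $Q$ preserves this partition as well, so $a$ would have to preserve it; but $a$ maps $\{0,2\}$ to $\{0,1\}$. Hence (F) is not available. The obstruction is a $Q$-invariant structure on pairs of points, built from the hole, which $a$ moves off itself.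

Now look at $ay^2$. By \eqref{eq:Hleft} it has type $(a2,2)=(1,2)$. Its right coset is free, and its left coset is occupied by $y$. So we move $y$ out of the way using the same element $a$: the product $a^{-1}y$ has type $(a^{-1}1,3)=(2,3)$, which fills the old left hole and vacates the point $1$. The two Nielsen moves are
\[
(y,\ y^{-1};\ a)\ \longrightarrow\ (a^{-1}y,\ y^{-1};\ a)\ \longrightarrow\ (a^{-1}y,\ y^{-1},\ ay^2),
\]
and the final entries have types $(2,3)$, $(3,1)$, $(1,2)$. This is a configuration of level $3$.

The second move is legitimate because $y^2$ lies in the subgroup generated by $y^{-1}$, the entry that was not touched. After the first move the entry $y$ is gone, and in general one cannot recover it without using $a$, which (N) forbids while $a$ is being multiplied. So the exchange needs a linking element from the subgroup generated by $X$ with one element removed, and the linking lemma supplies one if this smaller subgroup is still transitive. Section~\ref{sec:graph} makes the obstruction precise, Section~\ref{sec:exchange} carries out the exchange, and Section~\ref{sec:density} shows that a second entry in $H$ forces the transitivity.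

\section{The hole graph}\label{sec:graph}

By \eqref{eq:type}, $ua_iu'$ has type $(p,q)$ exactly when $a_i$ maps the pair $u'(q,o)$ to the pair $u^{-1}(o,p)$. So (F) is a statement about how $a_i$ moves the $Q$-orbits of the pairs $(q,o)$ and $(o,p)$, and the linking lemma says that each orbit of the second kind is also of the first kind. This suggests the following object.

\begin{definition}
The \emph{hole graph} of a configuration is
\[
E=\bigcup_{p\in U_L}Q\,(o,p)\subseteq\Omega\times\Omega ,
\]
and we put $e=|E(o)|$.
\end{definition}

The hole graph depends only on $X$. It is $Q$-invariant and contains no pair $(\omega,\omega)$, and $U_L\subseteq E(o)\subseteq\Omega\setminus\{o\}$. In a maximal configuration $Q$ is transitive, so every point has out-degree $e$ and in-degree $e$ by Lemma~\ref{lem:degree}. In the example of Section~\ref{sec:example}, $E=\{(i,i+2)\}$ is the partition that blocked (F).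

\begin{lemma}\label{lem:disjoint}
In a maximal configuration, $E\cap a_iE=\emptyset$ for every $i$.
\end{lemma}

\begin{proof}
Let $c=a_i$ and suppose that $\varepsilon\in E$ and $c\varepsilon\in E$. Then $\varepsilon\in Q(o,p')$ and $c\varepsilon=u^{-1}(o,p)$ for some $p,p'\in U_L$ and $u\in Q$. By Lemma~\ref{lem:Qtrans} we may apply Lemma~\ref{lem:link} to $Q$, $X$ and $p'$. It gives an element of $Q$ of type $(p',q')$ with $q'\notin\rho(X)\cup\{o\}$, that is, $q'\in U_R$. By \eqref{eq:type}, $(q',o)\in Q(o,p')$, so $\varepsilon=u'(q',o)$ for some $u'\in Q$. Then $ucu'(q',o)=uc\varepsilon=(o,p)$. So $ucu'$ has type $(p,q')$, contrary to (F).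
\end{proof}

\section{The exchange}\label{sec:exchange}

We now carry out the exchange of Section~\ref{sec:example} in general. One new case appears: with $x_j$ removed, the linking lemma may return the point $\rho(x_j)$ instead of a right hole. In that case the linking element and $x_j$ share a right coset, and their quotient contradicts Lemma~\ref{lem:disjoint}.

\begin{lemma}\label{lem:exchange}
Let $(x_1,\dots,x_k;a_1,\dots,a_l)$ be a maximal configuration with $k\le m-2$ and $l\ge1$. Then there is an index $j$ such that $\langle X\setminus\{x_j\}\rangle$ is not transitive on $\Omega$.
\end{lemma}

\begin{proof}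
Since $k\le m-2$, there is a left hole $p$. Put $a=a_1$. The pair $(o,ap)=a(o,p)$ lies in $aE$, so by Lemma~\ref{lem:disjoint}
\begin{equation}\label{eq:notinE}
(o,ap)\notin E .
\end{equation}
In particular $ap\notin U_L$. Also $ap\ne ao=o$, so $ap=\lambda(x_j)$ for some $j$. Let $r=\rho(x_j)$, $Y=X\setminus\{x_j\}$ and $R=\langle Y\rangle$, and suppose that $R$ is transitive. Lemma~\ref{lem:link}, applied to $R$, $Y$ and $p$, gives $w\in R$ of type $(p,q)$ with
\[
q\in\Omega\setminus(\{o\}\cup\rho(Y))=U_R\cup\{r\}.
\]

\emph{Case $q=r$.} By \eqref{eq:type}, $w(r,o)=(o,p)$ and $x_j(r,o)=(o,ap)$. So the element $x_jw^{-1}\in Q$ maps $(o,p)\in E$ to $(o,ap)$, which contradicts \eqref{eq:notinE}.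

\emph{Case $q\in U_R$.} Replace $x_j$ by $a^{-1}x_j$, which is a Nielsen move. Then replace $a$ by $aw$, which (N) allows because $w\in\langle Y\rangle$ and the entries in $Y$ are unchanged. By \eqref{eq:Hleft}, $a^{-1}x_j$ has type $(p,r)$ and $aw$ has type $(ap,q)$. On the $k+1$ entries consisting of $Y$, $a^{-1}x_j$ and $aw$, the map $\lambda$ takes the values $\lambda(Y)\cup\{p,ap\}=\lambda(X)\cup\{p\}$ and $\rho$ takes the values $\rho(Y)\cup\{r,q\}=\rho(X)\cup\{q\}$. Each of these sets consists of $k+1$ points different from $o$. Together with $a_2,\dots,a_l$, these entries form a configuration of level $k+1$, which contradicts maximality.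
\end{proof}

\section{Two entries in $H$: the hole graph is sparse}\label{sec:density}

It remains to show that, when $l\ge2$, no element of $X$ is needed for transitivity. The idea is to compare two estimates for the degree $e$. Two entries in $H$ produce several disjoint copies of $E(o)$, so $e$ is small. If $X\setminus\{x_j\}$ generates an intransitive group, then nearly all points outside the orbit of $o$ are holes, and this forces $e$ to be large.

\begin{lemma}\label{lem:density}
In a maximal configuration with $l\ge2$ we have $4e\le m-1$.
\end{lemma}

\begin{proof}
Put $a=a_1$ and $b=a_2$. By (N) the pair $(a,b)$ may be replaced by $(ab,b)$, by $(a,a^{-1}b)$ or by $(b^{-1}ab,b)$. The new entries lie in $H$ and $X$ is unchanged, so each result is a maximal configuration with the same hole graph $E$. By Lemma~\ref{lem:disjoint},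
\[
E\cap cE=\emptyset\qquad\text{for }c\in\{a,\ b,\ ab,\ a^{-1}b,\ b^{-1}ab\}.
\]
The four sets $E$, $aE$, $bE$, $abE$ are then pairwise disjoint. For the three pairs containing $E$ take $c=a,b,ab$, and for the others note that
\[
aE\cap bE=a(E\cap a^{-1}bE),\qquad aE\cap abE=a(E\cap bE),\qquad bE\cap abE=b(E\cap b^{-1}abE).
\]
For $c\in H$ we have $(o,\gamma)\in cE$ if and only if $(o,c^{-1}\gamma)\in E$, so the out-neighbors of $o$ in $cE$ form the set $cE(o)$. Hence $E(o)$, $aE(o)$, $bE(o)$, $abE(o)$ are pairwise disjoint subsets of $\Omega\setminus\{o\}$, each of size $e$.
\end{proof}

\begin{lemma}\label{lem:Rtrans}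
In a maximal configuration with $k\le m-2$ and $l\ge2$, the group $\langle X\setminus\{x_j\}\rangle$ is transitive on $\Omega$ for every $j$.
\end{lemma}

\begin{proof}
Since $k\le m-2$, there is a left hole, so $e\ge1$. Let $Y=X\setminus\{x_j\}$ and $R=\langle Y\rangle\le Q$, and suppose that $R$ is not transitive. Put $\Omega_1=Ro$, $\Omega_2=\Omega\setminus\Omega_1$ and $t=|\Omega_2|\ge1$. Both sets are $R$-invariant. Since $o$ and $\lambda(Y)$ lie in $\Omega_1$, the set $B=\Omega_2\setminus\{\lambda(x_j)\}$ consists of left holes. So $B\subseteq E(o)$ and
\begin{equation}\label{eq:tbound}
t-1\le|B|\le e .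
\end{equation}

\emph{Case $t=1$.} Here $B$ may be empty, so we argue at the unique point $\omega$ of $\Omega_2$. The group $R$ fixes $\omega$, so $E(\omega)$ is $R$-invariant. It is nonempty and contained in $\Omega\setminus\{\omega\}=\Omega_1$, on which $R$ is transitive. Hence $E(\omega)=\Omega_1$ and $e=m-1$. With Lemma~\ref{lem:density} this gives $4e\le e$, which is impossible for $e\ge1$.

\emph{Case $t\ge2$.} Count the edges of $E$ from $\Omega_1$ to $\Omega_2$. A point of $\Omega_1$ has the form $wo$ with $w\in R$, and $E(wo)=wE(o)\supseteq wB$, where $wB\subseteq\Omega_2$ has at least $t-1$ points. So there are at least $|\Omega_1|(t-1)$ such edges. Each of the $t$ points of $\Omega_2$ has in-degree $e$, so there are at most $et$. Therefore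
\[
|\Omega_1|\le e\,\frac{t}{t-1}\le 2e .
\]
With \eqref{eq:tbound}, $e\ge1$ and Lemma~\ref{lem:density} we obtain
\[
m=|\Omega_1|+t\le 2e+(e+1)=3e+1<4e+1\le m,
\]
a contradiction.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:key}]
Suppose a maximal configuration has $k\le m-2$ and $l\ge2$. By Lemma~\ref{lem:exchange}, $\langle X\setminus\{x_j\}\rangle$ is intransitive for some $j$. By Lemma~\ref{lem:Rtrans}, it is transitive for every $j$. This contradiction proves the proposition, and with it Theorem~\ref{thm:main}.
\end{proof}

\begin{remark}\label{rem:lone}
The hypothesis $l\ge2$ enters only through Lemma~\ref{lem:density}. With a single entry $a\in H$, the disjointness of $E$ and $aE$ gives only $2e\le m-1$, and it does not by itself force the conclusion of Lemma~\ref{lem:Rtrans}. In Example~\ref{ex:S3} identify $\Omega$ with $\{1,2,3\}$ and $o$ with $3$, and take the configuration $(x;a)=((123);(12))$. Then $x$ has type $(1,2)$, $U_L=\{2\}$, and $E=\{(3,2),(1,3),(2,1)\}$ is disjoint from $aE=\{(3,1),(2,3),(1,2)\}$. Here $2e=m-1$, and removing $x$ from $X$ leaves the trivial group. This configuration is not maximal: replacing $x$ by $a^{-1}x=(23)$ and then $a$ by $(23)(12)(23)=(13)$ gives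 a configuration of level $2$.
\end{remark}

\begin{thebibliography}{9}

\bibitem{CCDP}
Maurice Chiodo, Robert Crumplin, Oscar Donlan, Pawe{\l} Piwek,
\emph{Investigating transversals as generating sets for groups},
arXiv:1912.02717 (2019).

\end{thebibliography}
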